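# Low-diameter decomposition in $O(\log n/\epsilon)$ CONGEST rounds, with high probability

## 1. A guess about random growth, and two graphs to try it on

A network of $n$ processors may throw away an $\epsilon$-fraction of its vertices. What is left should fall apart into pairwise non-adjacent pieces of small diameter. Can the processors find such pieces themselves, in $O(\log n/\epsilon)$ rounds with messages of $O(\log n)$ bits, so that each piece is connected with internal diameter $O(\log n/\epsilon)$, and so that the budget of $\epsilon n$ discarded vertices is exceeded only with probability $n^{-c}$?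

The answer that one would first guess is yes, and by the simplest randomized algorithm. Each vertex draws a random head start, roughly exponential with mean $1/\epsilon$, and then sends out a wave. Each vertex joins the first wave to reach it, and vertices near a border between two waves are discarded. Head starts are $O(\log n/\epsilon)$, so the pieces are small. By memorylessness a vertex is near a border with probability $O(\epsilon)$, so about $\epsilon n$ vertices are discarded.

We shall see that "yes" is right and that this algorithm is not the reason: it fails on the complete graph. First we fix the words.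

**Definition (low-diameter decomposition).** Let $\epsilon\in(0,1)$ and $D\ge0$. An $(\epsilon,D)$ low-diameter decomposition of a graph $G$ is a set $U\subseteq V(G)$ of *unclustered* vertices and a partition of $V(G)\setminus U$ into *clusters* such that

(i) no edge of $G$ joins two distinct clusters;

(ii) each cluster has diameter at most $D$;

(iii) $|U|\le\epsilon|V(G)|$.

A cluster $C$ has *strong* diameter at most $D$ if any two of its vertices are at distance at most $D$ in the induced subgraph $G[C]$. It has *weak* diameter at most $D$ if they are at distance at most $D$ in $G$.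

If every cluster has finite strong diameter, every cluster is connected, and by (i) the clusters are exactly the components of $G-U$. The two diameters can differ a lot. In a star with center $x$ and three leaves, let $U=\{x\}$ and let the three leaves form one cluster. It has weak diameter $2$ and infinite strong diameter.

*A path by hand.* On the path with vertices $1,\dots,n$, put $m=\lceil1/\epsilon\rceil$ and let $U$ be the set of multiples of $m$. Then $|U|=\lfloor n/m\rfloor\le\epsilon n$, and the clusters are intervals of at most $m-1$ vertices, of diameter less than $1/\epsilon$. *A clique by hand.* On $K_n$ take $U=\emptyset$ and one cluster, of diameter at most $1$. Neither graph needs the factor $\log n$; Section 10 exhibits graphs that do.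

**Definition (CONGEST, LOCAL).** The $n$-vertex graph $G$ is also the communication network, and computation proceeds in synchronous rounds. In each round every vertex receives the messages sent by its neighbors, computes without restriction, and sends a message of $O(\log n)$ bits to each neighbor. Each vertex has a unique identifier (ID) of $O(\log n)$ bits and private random bits. All vertices know a number $\tilde n$ with $n\le\tilde n\le n^{c_0}$, for a constant $c_0\ge1$, and they know $\epsilon$, which may depend on $n$. At the end each vertex outputs either "unclustered" or a label, and a cluster is the set of vertices with a given label. This is the $\mathsf{CONGEST}$ model; in the $\mathsf{LOCAL}$ model message sizes are unbounded.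

An event holds *with high probability* if, for a prescribed constant $c>0$, it holds with probability at least $1-n^{-c}$; constants in $O(\cdot)$ may depend on $c$.

The question is posed in Yi-Jun Chang, Zeyong Li, "The Complexity of Distributed Approximation of Packing and Covering Integer Linear Programs", arXiv:2305.01324 (2023). The comparison point is a $\mathsf{LOCAL}$ result: an $(\epsilon,O(\log n/\epsilon))$ low-diameter decomposition can be computed in $O(\log^3(1/\epsilon)\log n/\epsilon)$ rounds with high probability, every cluster having at least *weak* diameter $O(\log n/\epsilon)$. Precisely, we ask whether there are constants $\alpha,\beta>0$, independent of $G,n,\epsilon$ (but possibly depending on $c$), and a randomized $\mathsf{CONGEST}$ algorithm which for all $G$ and $\epsilon$ terminates within $\alpha\log n/\epsilon$ rounds, whose outputs *always* define pairwise non-adjacent clusters of strong diameter at most $\beta\log n/\epsilon$, and which leaves at most $\epsilon|V(G)|$ vertices unclustered with probability at least $1-n^{-c}$.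

## 2. Upper and lower bounds, precisely

**Conventions.** $\log=\log_2$. We take $\tilde n$ to be an integer (replace it by $\lfloor\tilde n\rfloor$) and put $L=\max\{1,\lceil\log\tilde n\rceil\}$. For $n\ge2$ we have $n\le\tilde n\le2^L$ and $L\le c_0\log n+1\le2c_0\log n$. IDs are distinct strings of at most $c_1L$ bits for an integer constant $c_1$ known to the algorithm, padded to exactly $c_1L$ bits and compared as integers; $c_0,c_1$ are constants of the model. A message sent in round $r$ is read at the start of round $r+1$. Every step lasts a number of rounds that is a fixed function of $(\tilde n,\epsilon,\lambda,c_1)$, with $\lambda$ as in Theorem 1, so all vertices follow a common schedule. In an initial round neighbors exchange IDs. Only finitely many fair random bits are used. $B_X(u,r)$ is the ball of radius $r$ around $u$ in the graph $X$, and $d_X$ is the distance in $X$.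

**Theorem 1.** Let $\lambda\ge\max\{L,8\}$ be an integer known to all vertices. There is a randomized synchronous algorithm with $O(\lambda)$-bit messages such that, for every graph $G$ on $n\ge2$ vertices and every $\epsilon\in(0,1)$:

1. it always terminates within $O(\lambda/\epsilon)$ rounds;
2. always, there is no edge between distinct clusters, and every cluster has strong diameter at most $4096(L+4)/\epsilon$;
3. with probability at least $1-e^{-\lambda}$, at most $\epsilon n$ vertices are unclustered.

The hidden constants depend only on $c_1$.

**Corollary 2.** For every $c>0$ there are $\alpha=\alpha(c,c_0,c_1)$, $\beta=4096(c_0+5)$ and a randomized $\mathsf{CONGEST}$ algorithm with the following properties for all $G,\epsilon$. It terminates within $\alpha\log n/\epsilon$ rounds. It always outputs pairwise non-adjacent clusters of strong diameter at most $\beta\log n/\epsilon$. With probability at least $1-n^{-c}$ it leaves at most $\epsilon n$ vertices unclustered.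

So the answer to the question is yes, and $\beta$ does not even depend on $c$. Compared with the $\mathsf{LOCAL}$ bound quoted above, the factor $\log^3(1/\epsilon)$ is gone and weak diameter has become strong diameter.

**Proof of Corollary 2 from Theorem 1.** If $\tilde n=1$ then $n=1$, and the vertex outputs its ID in $0$ rounds; conversely $n=1$ forces $\tilde n\le1^{c_0}=1$. Let $n\ge2$ and take $\lambda=\max\{8,\lceil c\rceil L\}$. Then $\lambda\ge L$ and $\lambda=O(\log n)$, and $e^{-\lambda}\le e^{-\lceil c\rceil L}\le2^{-cL}\le n^{-c}$. Also $L+4\le c_0\log n+5\le(c_0+5)\log n$, which gives $\beta$. Messages have $O(\lambda)=O(\log n)$ bits. If the bandwidth is a fixed $b_0\log n$ bits, split each message into pieces of $\max\{1,\lfloor b_0L/(2c_0)\rfloor\}$ bits; this fits because $L\le2c_0\log n$, and there are $O(1)$ pieces because $\lambda=O(L)$. Only $\alpha$ changes. $\square$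

The same splitting shows that failure probability $e^{-\lambda}$ costs $O(\lambda^2/(\epsilon\log n))$ $\mathsf{CONGEST}$ rounds and $O(\lambda/\epsilon)$ $\mathsf{LOCAL}$ rounds.

**Theorem 3.** Let $8/n\le\epsilon\le1/26$.

(a) There is an $n$-vertex graph $G_0$ in which every $(\epsilon,D)$ low-diameter decomposition, even with weak diameter, has $D\ge\frac{\log(\epsilon n)}{78\epsilon}-\frac12$.

(b) Let $\mathcal A$ be a randomized $\mathsf{LOCAL}$ algorithm (it may know $n$ exactly and use shared randomness) that stops within $T$ rounds on all $n$-vertex graphs. Suppose that on every $n$-vertex graph, with probability at least $1-n^{-2}$, its output satisfies (i) and (iii) and all clusters have finite weak diameter. Then $T\ge\frac{\log(\epsilon n)}{156\epsilon}-\frac54$.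

Hence for $n^{-1+\Omega(1)}\le\epsilon\le1/26$ both bounds of Corollary 2 (with $c\ge2$ in the case of rounds) are tight up to constants, even in $\mathsf{LOCAL}$ and, for the diameter, even for weak diameter. The numerical constants are not claimed to be sharp.

## 3. Exponential shifts: small expectation, no concentration on $K_n$

We make the guess of Section 1 precise, since it remains the main building block. Let $\theta=2^{-k}$ with an integer $k\ge0$ and put
$$\delta=\tfrac1{16},\qquad\gamma=\tfrac\theta{256},\qquad q=1-\gamma,\qquad\Lambda=\tfrac{L+4}\gamma .$$
Note that $1/\gamma$, and hence $\Lambda$, is an integer.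

**Definition (shifted clustering of a graph $H$).** Let $G_x$, $x\in V(H)$, be i.i.d. with $\Pr[G_x\ge k]=q^k$ for integers $k\ge0$. Vertex $x$ samples $\min\{G_x,\Lambda\}$ by $\Lambda$ Bernoulli$(\gamma)$ trials, counting failures before the first success; since $\gamma$ is a power of two this takes finitely many fair bits. Put $s_x=\Lambda-\min\{G_x,\Lambda\}\in\{0,\dots,\Lambda\}$ and
$$a(u)=\min_x\bigl(s_x+d_H(x,u)\bigr)\in[0,s_u].$$
Think of $s_x$ as the time at which $x$ starts its wave and of $a(u)$ as the arrival time at $u$. A vertex $u$ is a *root* if $a(u)=s_u$. Otherwise the minimum is attained at some $x\ne u$, and the predecessor $w$ of $u$ on a shortest path from $x$ has $a(w)\le a(u)-1$. Since adjacent vertices have arrival times differing by at most $1$, in fact $a(w)=a(u)-1$. The *parent* of $u$ is its smallest-ID $H$-neighbor with arrival time $a(u)-1$.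

This is a spanning forest of $H$ whose trees have depth at most $\Lambda$ and in which $a$ grows by exactly $1$ from parent to child. The vertex sets of the trees are the *cells*, and $o(u)$ is the root of $u$'s tree. A vertex is *boundary* if it has an $H$-neighbor in another cell. It is *shell* if it or one of its ancestors is boundary, and *core* otherwise. A cell $C$ is *good* if it has at most $\theta|C|/2$ shell vertices, and *bad* otherwise.

*Example.* Take the path $1,2,3,4,5,6$, and for illustration $\Lambda=4$ and shifts $s=(4,1,4,4,2,4)$. Then $a=(2,1,2,3,2,3)$. The roots are $2$ and $5$. Vertex $4$ has two neighbors with $a=2$ and takes the smaller ID, $3$. The cells are $\{1,2,3,4\}$ and $\{5,6\}$. Boundary vertices are $4$ and $5$. The shell consists of $4$, $5$ and $6$, the last because its parent $5$ is boundary. The core of the first cell is $\{1,2,3\}$; the second core is empty.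

Discarding the whole shell and not only the boundary is what gives strong diameter: the core of a cell is closed under taking parents, so a non-empty core contains the root and is spanned by a tree of depth at most $\Lambda$.

**Lemma 4.** Let $H$ have at most $2^L$ vertices, and let $P$ be a union of connected components of $H$. In one shifted clustering, the expected number of vertices of $P$ lying in bad cells is at most $\delta|P|$.

**Proof.** For $u\in P$ and $x$ in the component of $u$, let $Y_x=G_x-d_H(x,u)$ and $M=\max_xY_x$. Let $E_u$ be the event that at least two vertices $x$ have $Y_x\ge M-2$.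

**Step 1 (near-ties are rare): $\Pr[E_u]\le3\gamma$.** If the component is a single vertex, $E_u=\emptyset$. Otherwise put $M_{-x}=\max_{x'\ne x}Y_{x'}$, which is independent of $G_x$. For every integer $k$ we have $\Pr[G_x\ge k+3]\ge q^3\Pr[G_x\ge k]$: for $k\ge0$ it is an equality, and for $k<0$ the left side is $q^{\max\{0,k+3\}}\ge q^3$. Conditioning on $M_{-x}$ gives $\Pr[Y_x\ge M_{-x}+3]\ge q^3\Pr[Y_x\ge M_{-x}]$. The events $\{Y_x\ge M_{-x}+3\}$ are pairwise disjoint, and on each of them only $x$ has value at least $M-2$, so they lie in $\overline{E_u}$. The events $\{Y_x\ge M_{-x}\}$ cover the space. Summing over $x$, $\Pr[\overline{E_u}]\ge q^3\ge1-3\gamma$.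

**Step 2 (truncation is rare).** Let $\mathrm{Tr}$ be the event that $G_x>\Lambda$ for some $x\in P$. Then $\Pr[\mathrm{Tr}]\le2^Lq^{\Lambda}\le2^Le^{-\gamma\Lambda}=2^Le^{-L-4}\le e^{-4}<1/32$.

**Step 3 (off $\mathrm{Tr}$, a shell vertex $u\in P$ has a near-tie).** Off $\mathrm{Tr}$ we have $s_x+d_H(x,u)=\Lambda-Y_x$, so $a(u)=\Lambda-M$. For any vertex $y$, the tree path from $o(y)$ to $y$ has length $a(y)-a(o(y))=a(y)-s_{o(y)}$, so
$$s_{o(y)}+d_H(o(y),y)\le a(y). \tag{1}$$
For $y=u$ this gives $Y_{o(u)}\ge M$, so $Y_{o(u)}=M$. Now let $y$ be a boundary vertex that is $u$ or an ancestor of $u$, with an $H$-neighbor $y'$ such that $x'=o(y')\ne o(y)=o(u)$. The tree path from $y$ to $u$ has length $a(u)-a(y)$. Using (1) for $y'$ and $a(y')\le a(y)+1$,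
$$s_{x'}+d_H(x',u)\le a(y')+1+d_H(y,u)\le a(y)+2+\bigl(a(u)-a(y)\bigr)=a(u)+2,$$
that is, $Y_{x'}\ge M-2$. So $o(u)$ and $x'$ witness $E_u$.

**Step 4 (from shell vertices to bad cells).** Cells are connected in $H$, so cells meeting $P$ lie inside $P$. A bad cell $C$ satisfies $|C|<\frac2\theta\cdot\#\{\text{shell vertices of }C\}$. Hence the number of vertices of $P$ in bad cells is at most $|P|\mathbf 1_{\mathrm{Tr}}+\frac2\theta\sum_{u\in P}\mathbf 1_{E_u}$, with expectation at most $|P|\left(\frac1{32}+\frac2\theta\cdot\frac{3\theta}{256}\right)=\frac{14}{256}|P|\le\delta|P|$. $\square$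

**The complete graph defeats a single clustering.** *On $K_n$ with $n\ge2$, with probability at least $\gamma$ every vertex is boundary.* Let $x_0$ have the smallest shift. If some $x\ne x_0$ has $s_x\le s_{x_0}+1$, then $s_{x'}+1\ge s_{x_0}+1\ge s_x$ for all $x'\ne x$, so $a(x)=s_x$ and both $x_0$ and $x$ are roots. Then there are at least two cells, and in a complete graph every vertex has a neighbor in another cell. So if there is only one cell, then $\min\{G_{x_0},\Lambda\}\ge\min\{G_x,\Lambda\}+2$ for all $x\ne x_0$; the right-hand minimum is then below $\Lambda$, so it equals $G_x$, and $G_{x_0}\ge G_x+2$. Writing $M_{-x}=\max_{x'\ne x}G_{x'}\ge0$, memorylessness gives $\Pr[G_x\ge M_{-x}+2]=q\Pr[G_x\ge M_{-x}+1]$. The events $\{G_x\ge M_{-x}+1\}$ are disjoint, so the probability of a single cell is at most $q=1-\gamma$.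

So if we discard the shell, then with probability at least $\gamma=\theta/256$ we discard everything. With $\theta$ of order $\epsilon$, the failure probability is at least of order $\epsilon$, far from $n^{-c}$ when, say, $\epsilon$ is constant.

**Many disjoint cliques do not.** On $m$ disjoint equal cliques, the indicators that a clique splits into several cells are independent with some common mean $p$. By Hoeffding's inequality more than $(p+t)m$ of them split with probability at most $e^{-2t^2m}$, which is polynomially small once $m\ge C\log n$ with $C$ large in terms of $t$ and $c$. The trouble is confined to graphs in which a few small-diameter places carry a large share of the vertices.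

**Independent repetition, and where it stops.** On $K_n$ one would run $K=\Theta(\log n)$ independent copies, count the discarded vertices in each, and keep the best. In a general graph this breaks at the count. If $G$ is $K_{n/2}$ with a path of $n/2$ vertices attached, no vertex learns a global count in $O(\log n/\epsilon)$ rounds when $\epsilon$ is constant. And different parts of a connected graph cannot simply use different copies: where the two choices meet, cells of two unrelated partitions touch and overlap. So before copies are chosen, the crowded places must be cut out from the rest, at a price of few vertices, and inside each cut-out region counting must be cheap.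

## 4. A deterministic deletion budget, and Theorem 1 from one phase

The first decision is to separate what must *always* hold from what holds with high probability. In a clustering, only shells of *good* cells are deleted, so deletion costs at most a $\theta/2$-fraction, always. Vertices of bad cells are neither deleted nor clustered; they stay *alive* for the next phase. Randomness then matters only for progress.

**Lemma 5 (one phase).** Let $\lambda\ge\max\{L,8\}$, let $A\subseteq V(G)$ be a set of alive vertices, $\Gamma=G[A]$, $N=|A|$, where each vertex knows which of its neighbors are alive. Let $\theta$ be an integer power of two with $1/(8\tilde n)\le\theta\le1$. There is a procedure that communicates only along edges of $\Gamma$, uses fresh random bits, takes $O(\lambda/\theta)$ rounds on a fixed schedule with $O(\lambda)$-bit messages (constants depending only on $c_1$), and splits $A$ into deleted vertices $X$, still-alive vertices $A'$, and labeled clusters; neighbors learn who is in $A'$. Always: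

(a) each cluster $Q$ contains the vertex whose ID is its label, and $G[Q]$ has a spanning tree of depth at most $\Lambda=256(L+4)/\theta$ rooted at that vertex;

(b) every $\Gamma$-neighbor of a vertex of $Q$ lies in $Q\cup X$;

(c) $|X|\le\theta N$.

Moreover:

(d) $\Pr[|A'|>N/2]\le5e^{-2\lambda}$.

If we ran about $\log(1/\epsilon)$ phases all with $\theta\approx\epsilon$, deletions would sum to $O(\epsilon n)$, since the alive set halves each time, but the rounds would sum to $\lambda\log(1/\epsilon)/\epsilon$. The remedy is to let $\theta$ grow by a factor $2$ every second phase: then $\sum\lambda/\theta_i$ and $\sum\theta_i2^{-i}n$ are *both* geometric.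

**Proof of Theorem 1 from Lemma 5.** *Case $\epsilon<1/\tilde n$.* Flood the minimum ID for $\tilde n<1/\epsilon$ rounds, and let every vertex output the minimum ID of its component. Then $U=\emptyset$ and the clusters are the components, of diameter at most $n-1<1/\epsilon$.

*Case $\epsilon\ge1/\tilde n$.* Let $\epsilon'=2^{-t}$ be the largest power of two with $\epsilon'\le\epsilon/4$. Then $\epsilon'>\epsilon/8\ge1/(8\tilde n)$, so $2^t<8\tilde n\le2^{L+3}$ and $t\le L+3\le\lambda+3$. Put $A_0=V(G)$. For $i=0,\dots,t-1$ run the phase on $A_i$ with
$$\theta_i=\epsilon'2^{\lfloor i/2\rfloor}\in[\epsilon',\sqrt{\epsilon'}],$$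
and let $A_{i+1}$ be the resulting $A'$. All deleted vertices and all of $A_t$ output "unclustered".

**Step 1 (rounds).** $\sum_iO(\lambda/\theta_i)\le O(\lambda/\epsilon')\cdot2\sum_{k\ge0}2^{-k}=O(\lambda/\epsilon)$.

**Step 2 (structure, always).** Call the clusters produced by the phases cores. Each core contains the vertex whose ID is its label, and each vertex lies in at most one core, so distinct cores have distinct labels and the label classes are exactly the cores. By (a) each has strong diameter at most $2\cdot256(L+4)/\theta_i\le512(L+4)/\epsilon'\le4096(L+4)/\epsilon$. Let $Q\ne Q'$ be created in phases $i\le i'$. Then $Q,Q'\subseteq A_i$, so an edge between them is an edge of $G[A_i]$, and by (b) its endpoint in $Q'$ would lie in $Q$ or be deleted in phase $i$. Both are impossible.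

**Step 3 (unclustered vertices).** Since each phase uses fresh bits, (d) holds conditionally on any history. So with probability at least $1-5(\lambda+3)e^{-2\lambda}\ge1-e^{-\lambda}$ (as $5(\lambda+3)\le e^\lambda$ for $\lambda\ge8$) we have $|A_i|\le2^{-i}n$ for all $i\le t$. Then by (c), grouping $i=2k$ and $i=2k+1$,
$$|U|\le\sum_{i<t}\theta_i2^{-i}n+2^{-t}n\le\epsilon'n\sum_{k\ge0}2^k\left(2^{-2k}+2^{-2k-1}\right)+\epsilon'n=3\epsilon'n+\epsilon'n\le\epsilon n.\qquad\square$$

It remains to build the phase. Section 3 told us what a phase must do. Call a vertex dense if its ball of a certain radius $\rho=\Theta(\lambda/\theta)$ in $\Gamma$ holds more than $N/(256\lambda)$ vertices. On $m$ disjoint cliques of $N/m\ge2$ vertices, all vertices are dense if $m<256\lambda$ and none otherwise. In the sparse part a single copy will be concentrated, by a bounded-dependence inequality. The dense part has $O(\lambda)$ separate places; we cut regions around it, count inside each region, and let each region choose among $K=\Theta(\lambda)$ copies. No vertex knows $N$, so density is used only in the analysis; the algorithm finds the dense places by a random ranking.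

## 5. Concentration under bounded dependence

We recall two textbook inequalities.

**(H) Hoeffding (1963).** If $X_1,\dots,X_k\in[0,1]$ are independent and $X=\sum X_i$, then $\mathbb Ee^{x(X-\mathbb EX)}\le e^{x^2k/8}$ for all real $x$. Consequently $\Pr[X-\mathbb EX\ge t]\le e^{-2t^2/k}$ and $\Pr[X-\mathbb EX\le-t]\le e^{-2t^2/k}$ for $t\ge0$.

**(Be) Bernstein.** If $X$ is a sum of independent Bernoulli variables with mean $\nu$, then $\Pr[|X-\nu|\ge t]\le2\exp\left(-t^2/(2\nu+2t/3)\right)$ for $t>0$.

**Lemma 6 (bounded dependence; cf. Janson 2004).** Let $Z_u\in[0,1]$ for $u\in I$. Suppose $I=I_1\sqcup\dots\sqcup I_\chi$ with non-empty parts, and $(Z_u)_{u\in I_k}$ is independent for each $k$. Then for $t\ge0$, $\Pr[\sum_u(Z_u-\mathbb EZ_u)\ge t]\le\exp\left(-2t^2/(\chi|I|)\right)$.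

For $\chi=1$ this is Hoeffding's inequality. If all $Z_u$ are one and the same coin, then $\chi=|I|$ and the bound is $e^{-2t^2/|I|^2}$, which gives nothing useful at $t\approx|I|/2$; that is the situation on $K_n$.

**Proof.** Let $X_k=\sum_{u\in I_k}(Z_u-\mathbb EZ_u)$, $S=\sum_k\sqrt{|I_k|}$ and $w_k=\sqrt{|I_k|}/S$, so $\sum_kw_k=1$; by Cauchy–Schwarz $S\le\sqrt{\chi|I|}$. Write $x\sum_kX_k=\sum_kw_k(xX_k/w_k)$. By convexity of $\exp$, then (H),
$$\mathbb Ee^{x\sum_kX_k}\le\sum_kw_k\,\mathbb Ee^{xX_k/w_k}\le\sum_kw_k\,e^{x^2|I_k|/(8w_k^2)}=e^{x^2S^2/8}\le e^{x^2\chi|I|/8}.$$
Markov's inequality with $x=4t/(\chi|I|)$ gives exponent $-xt+x^2\chi|I|/8=-2t^2/(\chi|I|)$. $\square$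

## 6. Pipelining: trees, keys and nearby sources

Each region needs a tree for broadcasting and counting, and many trees will pass through one vertex. The three lemmas below handle this. $\Gamma$ denotes the graph along whose edges messages travel.

**Lemma 7 (parallel trees, one bit per tree).** Let $\mathcal T$ be a family of rooted trees that are subgraphs of $\Gamma$, every vertex lying in at most $\kappa$ of them. Suppose there are labels $\ell_T(u)\in\{0,\dots,D\}$ with $\ell_T(\text{child})=\ell_T(\text{parent})+1$. Suppose each vertex $u$ has assigned distinct *slots* in $[\kappa]$ to its trees and knows, for each of its trees $T$, the label $\ell_T(u)$, its parent and children in $T$, and the slots they assigned to $T$. Then, with $\kappa$-bit messages and simultaneously for all $T$: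

- Broadcast: if each root holds a $p$-bit string, all vertices of its tree learn it within $D+p$ rounds.
- Sum: if each $u\in T$ holds integers $x^1_T(u),\dots,x^g_T(u)\ge0$, the root learns $\sum_{u\in T}x^i_T(u)\bmod2^b$ for all $i\in[g]$ within $D+gb$ rounds.

*Example of Sum.* A star with center as root (label $0$, $D=1$), three leaves each holding $1$, and $g=1$, $b=2$. Each leaf sends its bits $1,0$, low bit first, in rounds $1,2$. The center's own input is $0$, and by round $3=D+gb$ it knows the sum $3$.

**Proof.** In every round each vertex sends one $\kappa$-bit vector to all neighbors.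

*Broadcast.* Vertex $u$ writes bit $i$ of the string of $T$ into its slot for $T$ in round $\ell_T(u)+i$. A non-root vertex can do so, because its parent sent that bit in round $\ell_T(u)-1+i$. A vertex of label at most $D$ has received bit $p$ by the start of round $D+p$.

*Sum.* Let $S^i(u)$ be the sum of $x^i_T$ over the subtree of $u$, and let $W(u)$ be the concatenation over $i=1,\dots,g$ of the $b$ lowest bits of $S^i(u)$, least significant first. The lowest $j$ bits of a sum are determined by the lowest $j$ bits of the summands. So bit $i$ of $W(u)$ is determined by $u$'s inputs and bits $1,\dots,i$ of its children's strings. Vertex $u$ writes bit $i$ of $W(u)$ in round $D-\ell_T(u)+i$; its children, with label one larger, sent bits $1,\dots,i$ in rounds at most $D-\ell_T(u)-1+i$. The root knows its whole string by round $D+gb$. $\square$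

**Lemma 8 (key pipelining).** Each vertex has a distinct key. In every round each vertex sends to all neighbors the largest key it knows and has not yet sent (if any). After $h+\sigma$ rounds, for every $v$ and every key $x$ of a vertex in $B_\Gamma(v,h)$, the vertex $v$ knows $x$ or knows at least $\sigma$ keys larger than $x$.

**Proof.** Let $u_0,\dots,u_d=v$ be a shortest path from the owner of $x$ to $v$. The case $d=0$ is trivial, so let $1\le d\le h$. Let $P(i,k)$ be the statement: by the end of round $i+k$, $u_i$ has sent $x$ or at least $k$ keys larger than $x$. We prove it for $i<d$, $k\ge0$, by induction on $i$ and then on $k$; $P(i,0)$ is trivial.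

Let $k\ge1$. At the start of round $i+k$, $u_i$ knows $x$ or at least $k$ larger keys: for $i=0$ because it owns $x$, and for $i\ge1$ because by $P(i-1,k)$ its predecessor sent these by the end of round $i-1+k$. By $P(i,k-1)$, by the end of round $i+k-1$ either $u_i$ has already done what $P(i,k)$ asks, or $x$ is unsent and exactly $k-1$ larger keys have been sent. In the latter case $u_i$ knows an unsent key that is at least $x$: either $x$ itself, or one of the $k$ larger keys it knows. So in round $i+k$ it sends $x$ or a new larger key, and $P(i,k)$ holds. Finally $P(d-1,\sigma)$ says that by the end of round $d-1+\sigma$ the vertex $v$ has been sent $x$ or $\sigma$ larger keys. $\square$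

**Lemma 9 (source detection; cf. Lenzen–Peleg, PODC 2013).** Let $Z\subseteq V(\Gamma)$, where each vertex knows whether it is in $Z$. Let $\mathcal L_u=\{(d_\Gamma(u,z),z):z\in Z\cap B_\Gamma(u,D)\}$, ordered lexicographically by (distance, ID), and suppose $|\mathcal L_u|\le\sigma$ for all $u$. In $D+\sigma+1$ rounds, with messages (number $\le D$, ID), every vertex learns $\mathcal L_u$ for itself and for each neighbor $u$.

*Example.* On the path $1,2,3,4$ with $Z=\{1,4\}$ and $D=2$: $\mathcal L_1=\{(0,1)\}$, $\mathcal L_2=\{(1,1),(2,4)\}$, $\mathcal L_3=\{(1,4),(2,1)\}$, $\mathcal L_4=\{(0,4)\}$, and $\sigma=2$ is enough.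

**Proof.** Vertex $u$ keeps estimates $e_u(z)$, initially $0$ if $z=u\in Z$ and $\infty$ otherwise. In each round it first processes received pairs $(d,z)$: if $d+1\le D$, it sets $e_u(z)\leftarrow\min\{e_u(z),d+1\}$. Then it sends the smallest pair $(e_u(z),z)$ with finite $e_u(z)$ that it has not sent before, if any. Estimates never increase and always satisfy $e_u(z)\ge d_\Gamma(u,z)$.

*Claim: if $(d,z)$ is the $k$-th element of $\mathcal L_u$, then $u$ sends $(d,z)$ in a round $\le d+k$.* We use induction on $d+k$, over all $u$.

First, $e_u(z)=d$ when $u$ chooses its message in round $d+k$. This is clear if $d=0$. Otherwise take a neighbor $w$ with $d_\Gamma(w,z)=d-1$, and let $k'$ be the position of $(d-1,z)$ in $\mathcal L_w$. Each $(d',z')<(d-1,z)$ in $\mathcal L_w$ yields an element $(d_\Gamma(u,z'),z')\le(d'+1,z')<(d,z)$ of $\mathcal L_u$ (its distance is at most $d\le D$), so $k'\le k$. By induction $w$ sent $(d-1,z)$ by round $d-1+k'\le d+k-1$.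

Second, the elements $(d_j,z_j)$, $j<k$, of $\mathcal L_u$ have $d_j\le d$, so $d_j+j\le d+k-1$. By induction they were sent before round $d+k$, and hence $e_u(z_j)=d_j$. If a current pair $(e_u(z'),z')$ is smaller than $(d,z)$, then so is $(d_\Gamma(u,z'),z')$; thus $z'=z_j$ for some $j<k$, and the pair was already sent. So $(d,z)$ is sent in round $d+k$ unless it was sent earlier. This proves the claim.

After $D+\sigma$ rounds $u$ has sent all of $\mathcal L_u$, and its neighbors read the last message in the next round. Any pair $(e,z)$ ever sent by $u$ has $d_\Gamma(u,z)\le e\le D$, so $z$ does occur in $\mathcal L_u$. Hence $u$ and its neighbors recover $\mathcal L_u$ by keeping, for each $z$, the smallest value sent by $u$. $\square$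

## 7. Cutting out regions around locally top-ranked centers

We now describe the phase of Lemma 5. Fix $A,\Gamma,N,\theta,\lambda$ as there; $\delta,\gamma,q,\Lambda$ are as in Section 3. The remaining parameters are
$$\tau=5\Lambda+(2c_1+2)L+6,\qquad\rho=2\tau,\qquad\sigma=2^{15}\lambda,$$
$$R=\text{the least power of two}\ \ge\max\{4\sigma/\theta,\,4\rho\},$$
$$s=\lceil\sqrt{512\lambda}\,\rceil,\qquad K=s^2,\qquad\mu=2^{12}\lambda,\qquad b=\lceil\log(4\mu s+1)\rceil .$$
Some bookkeeping. $\Lambda,\tau,\rho,R$ are all $O(\lambda/\theta)$, and $R\ge\sigma$. Since $1/\theta\le8\tilde n\le2^{L+3}$, $\log R=O(L+\log\lambda)=O(\lambda)$. For $\lambda\ge8$ we have $\sqrt{512\lambda}\le8\lambda$, so $512\lambda\le K\le(\sqrt{512\lambda}+1)^2\le512\lambda+16\lambda+\lambda\le600\lambda$. Finally $sb=O(\sqrt\lambda\log\lambda)=O(\lambda)$.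

*Stage A* finds a set $Z$ of centers that is rich enough to hit the dense places, yet so thin that every vertex is near at most $\sigma$ of them. Balls around centers with well-chosen radii become regions.

**Step A1 (choosing centers).** Each $v\in A$ draws a uniform $5\lambda$-bit rank, and independently a uniform radius $r_v\in\{R+1,\dots,2R\}$. Its key is (rank, ID). Run the procedure of Lemma 8 with $h=4R$. Vertex $v$ is a *center* if it knows fewer than $\sigma$ keys larger than its own. Let $Z$ be the set of centers.

If $N\le\sigma$, for instance, every vertex is a center.

**Lemma 10.** (1) The set $\mathrm{Top}$ of the $\min\{\sigma,N\}$ vertices of $A$ with the largest keys is contained in $Z$. (2) $|Z\cap B_\Gamma(u,2R)|\le\sigma$ for every $u\in A$.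

**Proof.** (1) For a vertex of $\mathrm{Top}$ fewer than $\sigma$ larger keys exist at all. (2) If the set is non-empty, let $v$ have the smallest key in it. Any other member has a larger key $x$ and lies in $B_\Gamma(v,4R)$. Since $v$ is a center, it knows fewer than $\sigma$ keys larger than its own, so fewer than $\sigma$ keys larger than $x$; by Lemma 8 it knows $x$. So all other members' keys are among the fewer than $\sigma$ larger keys known to $v$. $\square$

**Step A2 (trees around centers).** Run Lemma 9 with $D=2R$; its hypothesis is Lemma 10(2). For $z\in Z$ let $T_z$ be the tree on $B_\Gamma(z,2R)$ in which the parent of $u\ne z$ is its smallest-ID neighbor $w$ with $d_\Gamma(w,z)=d_\Gamma(u,z)-1$. The slot of $T_z$ at $u$ is the position of $z$ in $\mathcal L_u$; neighbors know $\mathcal L_u$, hence the slot. In one more round, $u$ sends each neighbor $w$ a $\sigma$-bit vector marking the trees in which $w$ is its parent. Now the family $\{T_z\}$ satisfies the hypotheses of Lemma 7 with $\kappa=\sigma$, $D=2R$, $\ell_{T_z}=d_\Gamma(\cdot,z)$.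

**Step A3 (keeping centers with thin spheres).** Call $v\in A$ *lucky* if $|\{u:d_\Gamma(u,v)=r_v\}|\le2|B_\Gamma(v,2R)|/R$. Each center $z$ broadcasts $r_z$, obtains both cardinalities by Sum modulo $2^{L+1}$ (exact, since $N\le2^L$), and broadcasts one bit saying whether it is lucky. Lucky centers are called *active*.

*Example.* Let $\Gamma$ be a path $v=p_0,\dots,p_R$ with three leaves attached to $p_R$. Then $|B_\Gamma(v,2R)|=R+4$. The sphere of radius $R+1$ has $3$ vertices and those of larger radius are empty. Since $R>8$ we have $3>2(R+4)/R$, so $v$ is unlucky exactly when $r_v=R+1$, with probability $1/R$.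

**Step A4 (regions).** For $u\in A$: if no active $z$ has $d_\Gamma(u,z)\le r_z$, then $u$ is *outer*, written $u\in O$. Otherwise let $z(u)$ be the largest-ID such $z$. If $d_\Gamma(u,z(u))=r_{z(u)}$, then $u\in D_1$ (deleted); otherwise $u\in P_{z(u)}$. All data are known to $u$, as $r_z\le2R$. Let $H=\Gamma-D_1$. In one round vertices tell their neighbors whether they are in $D_1$.

**Step A5 (region sizes).** Each center learns $n_z=|P_z|$ by Sum, and broadcasts the least integer $k_z\ge0$ with $n_z2^{-k_z}\le2\mu$; here $k_z\le L$. Put $\pi_z=2^{-k_z}$. By minimality, either $\pi_z=1$ and $n_z\le2\mu$, or $\mu<\pi_zn_z\le2\mu$. This $\pi_z$ will be a sampling rate.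

**Lemma 11 (always).** (1) Each of the sets $O$ and $P_z$ is a union of connected components of $H$. (2) $|D_1|\le\theta N/2$.

**Proof.** (1) Let $u\in P_z$ and let $u'$ be adjacent to $u$ in $H$. As $d_\Gamma(u,z)<r_z$, we get $d_\Gamma(u',z)\le r_z$, so $u'\notin O$. Also $u'\notin D_1$, so $u'\in P_{z'}$ for some $z'$, and $\mathrm{ID}(z')\ge\mathrm{ID}(z)$ because $z$ was a candidate for $u'$. By symmetry $\mathrm{ID}(z)\ge\mathrm{ID}(z')$, so $z'=z$. Since $V(H)$ is the disjoint union of $O$ and the $P_z$, the statement for $O$ follows.

(2) Each deleted vertex lies on the sphere of radius $r_z$ around an active $z$. By luckiness, double counting and Lemma 10(2),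
$$|D_1|\le\sum_{z\text{ active}}\frac2R|B_\Gamma(z,2R)|\le\frac2R\sum_{u\in A}|Z\cap B_\Gamma(u,2R)|\le\frac{2\sigma N}R\le\frac{\theta N}2.\qquad\square$$

## 8. Parallel clusterings and a two-level sampled choice of copy

*Stage B* runs $K$ independent shifted clusterings of $H$ at once, with parameter $\theta$, using $K$-bit messages in which slot $j$ belongs to copy $j$, over edges of $H$ only. Each vertex must learn, for each copy, its root's ID, whether it is shell, and whether its cell is good. In the steps below the copy index is suppressed, and Lemma 7 is applied with $H$ in the role of $\Gamma$, $\kappa=K$, $D=\Lambda$, $\ell=a$.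

- **Step B1** ($\Lambda+1$ rounds; arrival times and parents). In round $t+1$ the vertices with $a=t$ signal. Since $a(u)=\min\{s_u,1+\min_wa(w)\}$ over $H$-neighbors $w$, vertex $u$ recognizes $a(u)=t$ as follows: it has not signaled yet, and either $s_u=t$ or a neighbor signaled in round $t$. The neighbors that signaled in round $a(u)$ are those with arrival time $a(u)-1$, so $u$ also learns its parent.
- **Step B2** ($1$ round). Each vertex notifies its parents.
- **Step B3** ($\Lambda+c_1L$ rounds). Broadcast root IDs.
- **Step B4** ($c_1L$ rounds; boundary status). In round $i$ send bit $i$ of $\mathrm{ID}(o_j(u))$ in slot $j$. A vertex is boundary if some neighbor's root ID differs from its own.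
- **Step B5** ($\Lambda+1$ rounds; shell status). In round $a(u)+1$ send "shell" $=$ boundary$(u)\vee$ shell(parent).
- **Step B6** ($\Lambda+2L+2$ rounds). Sum the cell size and the number of shell vertices modulo $2^{L+1}$.
- **Step B7** ($\Lambda+1$ rounds). Broadcast good/bad.

**Lemma 12.** Stage B takes $\tau$ rounds. Given $H$, whether $u$'s cell in copy $1$ is bad is a function of the Stage-B random bits of the vertices in $B_H(u,\tau)$.

**Proof.** The total is $5\Lambda+(2c_1+2)L+(1+1+1+2+1)=\tau$. In $\tau$ rounds over edges of $H$, information travels distance at most $\tau$. $\square$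

*Stage C* lets each region pick its copy. Let $U^z_j\subseteq P_z$ be the set of vertices of $P_z$ whose copy-$j$ cell is bad, and $y^z_j=|U^z_j|$. Ideally $z$ would learn all $y^z_1,\dots,y^z_K$ and take the smallest. But a vertex may lie in $\sigma$ trees, so a tree gets one bit per round across an edge, and $K$ numbers of $B$ bits cost $2R+KB$ rounds. With $B\approx L$ this is of order $\lambda L$, too much when $\theta$ is constant and $L\approx\lambda$. Sampling the region down to $O(\mu)$ vertices reduces $B$ to $O(\log\lambda)$, but $K\log\lambda$ is still not $O(\lambda)$. So we search in two levels of $s=\sqrt K$ numbers each. We need only a copy no worse than about average, and the best member of the best group is such a copy.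

Each $u\in P_z$ joins the sample $S_z$ independently with probability $\pi_z$, using fresh bits. Let $\hat y^z_j=|U^z_j\cap S_z|$. Split $[K]$ into $s$ groups $J_1,\dots,J_s$ of size $s$. We use the trees $T_z\supseteq P_z$ in $\Gamma$; vertices of $T_z$ outside $S_z$ contribute $0$ and act as relays.

**Step C1 (best group).** By Sum with $g=s$ numbers modulo $2^b$, $z$ obtains $X_i=\sum_{j\in J_i}\hat y^z_j$ modulo $2^b$ for $i\in[s]$. It broadcasts an index $i^*$ minimizing the obtained value.

**Step C2 (best copy in it).** By Sum, $z$ obtains $\hat y^z_j\bmod2^b$ for $j\in J_{i^*}$, and broadcasts an index $j_z\in J_{i^*}$ minimizing the obtained value.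

Set $j(u)=j_z$ for $u\in P_z$ and $j(u)=1$ for $u\in O$. By Lemma 11(1), $j(\cdot)$ is constant on components of $H$. So the *chosen cells*, that is, for each $u$ the cell of $u$ in copy $j(u)$, partition $V(H)$; the collision of different copies feared in Section 3 cannot occur.

*Stage D* decides. Vertices of $D_1$ are deleted. For $u\in V(H)$: if its chosen cell is bad, $u$ stays alive ($u\in A'$). If the cell is good and $u$ is shell in copy $j(u)$, $u$ is deleted ($u\in D_2$). If the cell is good and $u$ is core, $u$ outputs the label $\mathrm{ID}(o_{j(u)}(u))$. One round informs neighbors who stays alive. The deleted set is $X=D_1\cup D_2$.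

**Proof of Lemma 5, cost and parts (a), (b), (c).**

*Cost.* A1 takes $4R+\sigma$ rounds with keys of $5\lambda+c_1L$ bits. A2 takes $2R+\sigma+2$ rounds with messages of $O(\log R)+c_1L$ and then $\sigma$ bits. A3, A5 and Stage C consist of $O(1)$ calls of Lemma 7 with $D=2R$, $\sigma$-bit messages, and strings of $O(\lambda)$ bits: $\log(2R)+1$, $2(L+1)$, $sb$ and smaller ones. A4 and the end of D take one round each. Stage B takes $\tau$ rounds with $K$-bit messages. In total $O(\lambda/\theta)$ rounds and $O(\lambda)$ bits.

*(a)* A cluster $Q$ is the core of a good chosen cell $C$. It is non-empty, since at most $\theta|C|/2<|C|$ vertices are shell. Closed under taking parents, it contains the root, whose ID is the label, and it is spanned by a subtree of depth at most $\Lambda$.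

*(b)* Let $u\in Q$ and let $w$ be a $\Gamma$-neighbor of $u$. If $w\notin D_1$, then $w$ is an $H$-neighbor, so $j(w)=j(u)$. Since $u$ is not boundary, $w$ is in the same good chosen cell. So $w\in Q\cup D_2$.

*(c)* $|D_2|\le\frac\theta2\sum_{C\text{ good chosen}}|C|\le\theta N/2$. Add Lemma 11(2).

## 9. Five rare events: proof that at most half the vertices stay alive

Here we prove Lemma 5(d). Let $N\ge1$. Call $u\in A$ *dense* if $|B_\Gamma(u,\rho)|>N/(256\lambda)$, and *sparse* otherwise.

**Step 1 (the dense part consists of few groups).** Let $W$ be a maximal set of dense vertices at pairwise $\Gamma$-distance greater than $2\rho$. Their $\rho$-balls are disjoint, so $|W|<256\lambda$. Assign each vertex within distance $2\rho$ of $W$ to a nearest $w\in W$ (ties broken by ID), obtaining disjoint groups $Q_w$. The groups depend only on $\Gamma$. By maximality every dense vertex lies in a group, and any two vertices of a group are within distance $4\rho\le R$. Hence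
$$\text{if }Q_w\text{ contains an active center }z,\text{ then }Q_w\cap O=\emptyset, \tag{2}$$
because $r_z>R$.

**Step 2 ($F_1$: two ranks coincide).** There are at most $2^{2L}\le2^{2\lambda}$ pairs, so $\Pr[F_1]\le2^{2\lambda}2^{-5\lambda}=2^{-3\lambda}\le e^{-2\lambda}$.

**Step 3 ($F_2$: $O$ contains at least $\delta N$ dense vertices).** The purpose is to show that active centers hit almost all of the dense part.

Suppose $N\le\sigma$. All vertices are centers by Lemma 10(1). They are all lucky, since spheres of radius greater than $R\ge\sigma\ge N$ are empty. So every vertex is within distance $0$ of an active center, $O=\emptyset$, and $F_2$ is impossible.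

Suppose $N>\sigma$. The spheres of radii $R+1,\dots,2R$ around $v$ are disjoint subsets of $B_\Gamma(v,2R)$, so fewer than $R/2$ of them have size greater than $2|B_\Gamma(v,2R)|/R$. Thus each $v$ is lucky with probability at least $1/2$, independently over $v$ and independently of the ranks. Conditioned on $\overline{F_1}$, $\mathrm{Top}$ is a uniform $\sigma$-subset of $A$ by symmetry, independent of luck.

Fix $S\subseteq A$ with $|S|\ge\delta N$, and let $S'$ be its set of lucky vertices. By (H) with deviation $|S|/4$,
$$\Pr[|S'|<|S|/4]\le e^{-2(|S|/4)^2/|S|}=e^{-|S|/8}\le e^{-\delta\sigma/8}=e^{-\sigma/128}=e^{-256\lambda}.$$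
If $|S'|\ge\delta N/4$, then, conditioned on $\overline{F_1}$ and on luck,
$$\Pr[\mathrm{Top}\cap S'=\emptyset]=\binom{N-|S'|}\sigma\Big/\binom N\sigma\le\left(1-\frac{|S'|}N\right)^\sigma\le\left(1-\frac\delta4\right)^\sigma\le e^{-\sigma/64}\le e^{-256\lambda}.$$
On $F_2$, let $S$ be the union of the groups containing no active center. By (2) it contains all dense vertices of $O$, so $|S|\ge\delta N$; and it contains no lucky vertex of $\mathrm{Top}\subseteq Z$, as such a vertex would be an active center. There are at most $2^{256\lambda}$ unions of groups, so
$$\Pr[F_2\cap\overline{F_1}]\le2^{256\lambda}\cdot2e^{-256\lambda}\le e^{-2\lambda}.$$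
The last inequality holds since $256(1-\ln2)>78$. This union bound is why $\sigma$ is such a large multiple of $\lambda$.

Now condition on Stage A, so that $H$, $O$, $P_z$, $\pi_z$ are fixed.

**Step 4 ($F_3$: more than $\delta|O|+\delta N$ sparse vertices of $O$ lie in bad cells of copy $1$).** Let $I$ be the set of sparse vertices of $O$; assume $I\ne\emptyset$. Let $Z_u$ be the indicator that $u$'s copy-$1$ cell is bad. By Lemma 4 with $P=O$, which is a union of components by Lemma 11(1), $\sum_{u\in I}\mathbb EZ_u\le\delta|O|$. Join $u,u'\in I$ by an auxiliary edge if $d_H(u,u')\le\rho=2\tau$. Since $d_\Gamma\le d_H$ and $u$ is sparse, $u$ together with its auxiliary neighbors is at most $N/(256\lambda)$ vertices, so greedy coloring uses $\chi\le N/(256\lambda)$ colors. Within a color class the balls $B_H(u,\tau)$ are pairwise disjoint, so by Lemma 12 the $Z_u$ are independent. Lemma 6 with $t=\delta N$ and $|I|\le N$ gives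
$$\Pr[F_3]\le\exp\left(-\frac{2\delta^2N^2}{\chi N}\right)\le\exp\left(-2\delta^2\cdot256\lambda\right)=e^{-2\lambda}.$$

**Step 5 ($F_4$: for some $z$ with $n_z\ge1$, $\frac1K\sum_jy^z_j>2\delta n_z$).** The variables $y^z_j/n_z\in[0,1]$, $j\in[K]$, are independent, since copy $j$ depends only on its own shifts. Their means are at most $\delta$ by Lemma 4 with $P=P_z$. At most $N\le2^L\le e^\lambda$ values of $z$ matter. By (H), $\Pr[F_4]\le Ne^{-2\delta^2K}\le e^\lambda e^{-4\lambda}\le e^{-2\lambda}$, as $K\ge512\lambda$.

**Step 6 ($F_5$: sampling is inaccurate).** Let $F_5$ be the event that for some $z$ with $n_z\ge1$ and some $U\in\{P_z,U^z_1,\dots,U^z_K\}$ we have $\bigl||U\cap S_z|-\pi_z|U|\bigr|>\delta\pi_zn_z$. Condition also on Stage B, so that these sets are fixed. If $\pi_z=1$ the deviation is $0$. Otherwise $m:=\pi_zn_z>\mu$, and (Be) with $\nu=\pi_z|U|\le m$ and $t=\delta m$ gives the bound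
$$2\exp\left(-\frac{\delta^2m}{2+2\delta/3}\right)\le2e^{-\delta^2m/3}\le2e^{-\mu/768}=2e^{-16\lambda/3}.$$
There are at most $e^\lambda$ regions and $K+1\le601\lambda$ sets in each, so $\Pr[F_5]\le e^\lambda\cdot601\lambda\cdot2e^{-16\lambda/3}=1202\lambda e^{-13\lambda/3}\le e^{-2\lambda}$ for $\lambda\ge8$, because $1202\lambda\le e^{7\lambda/3}$ there.

**Step 7 (if no $F_i$ occurs, $|A'|\le N/2$).** With probability at least $1-5e^{-2\lambda}$ none of $F_1,\dots,F_5$ occurs. Consider a region with $n_z\ge1$. By $\overline{F_5}$ for $U=P_z$, $|S_z|\le(1+\delta)\pi_zn_z\le(1+\delta)2\mu\le4\mu$. So all quantities summed in Stage C are at most $4\mu s<2^b$ and are obtained exactly. The minimum over a group is at most the group's average, and the minimal $X_i$ is at most the average of the $X_i$. Using then $\overline{F_5}$ and $\overline{F_4}$,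
$$\hat y^z_{j_z}\le\frac{X_{i^*}}s\le\frac1K\sum_j\hat y^z_j\le\pi_z\cdot\frac1K\sum_jy^z_j+\delta\pi_zn_z\le\pi_z\cdot2\delta n_z+\delta\pi_zn_z=3\delta\pi_zn_z .$$
By $\overline{F_5}$ once more, $\pi_zy^z_{j_z}\le\hat y^z_{j_z}+\delta\pi_zn_z\le4\delta\pi_zn_z$, so $y^z_{j_z}\le4\delta n_z$.

Now add up the vertices of bad chosen cells: those in regions, the dense outer vertices (fewer than $\delta N$ by $\overline{F_2}$), and the sparse outer vertices ($\overline{F_3}$). Since $\sum_zn_z\le N-|O|$,
$$|A'|\le4\delta(N-|O|)+\delta N+(\delta|O|+\delta N)\le6\delta N=\tfrac38N\le\tfrac N2 .$$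
This proves Lemma 5, hence Theorem 1 and Corollary 2. $\square$

## 10. Subdivided graphs of high girth: the lower bounds

Paths and cliques did not need the factor $\log n$. The obstruction comes from graphs that have many more edges than a forest, yet only long cycles. After few deletions a cycle survives in one cluster, and a cluster of small diameter would contain a short cycle.

**Proof of Theorem 3(a).** *Step 1 (a nearly cubic graph without short cycles).* Let $m=\lceil12\epsilon n\rceil$. As $\epsilon n\ge8$ and $\epsilon\le1/26$, $m\le13\epsilon n\le n/2$. Let $g=\lfloor\log(m/6)\rfloor$. Then $g\ge\lfloor1+\log(\epsilon n)\rfloor>\log(\epsilon n)\ge3$. Let $F$ be an edge-maximal graph on $m$ vertices with maximum degree at most $3$ and no cycle of length less than $g$. Suppose two vertices of degree at most $2$ were at distance at least $g-1\ge2$ (possibly infinite). Joining them would keep all degrees at most $3$ and create only cycles of length at least $g$, contradicting maximality. So all vertices of degree at most $2$ lie within distance $g-2$ of any fixed one of them. That one has at most $2$ neighbors, and each further vertex branches into at most $2$, so there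 are at most $1+2+\dots+2^{g-2}<2^g\le m/6$ of them. Hence at least $5m/6$ vertices have degree $3$, and $e:=|E(F)|$ satisfies $5m/4\le e\le3m/2$.

*Step 2 (subdivision).* Let $k=1+\left\lfloor\frac{n-m}{3m/2}\right\rfloor\ge\frac{n-m}{3m/2}\ge\frac{n/2}{(3/2)\cdot13\epsilon n}=\frac1{39\epsilon}$. Replace every edge of $F$ by a path of length $k$. This uses $m+(k-1)e\le m+\frac{n-m}{3m/2}\cdot\frac{3m}2=n$ vertices. Add isolated vertices to obtain $G_0$ with exactly $n$ vertices. Every cycle of $G_0$ has length at least $gk$.

*Step 3 (a cycle survives).* Take an $(\epsilon,D)$ decomposition of $G_0$ with weak diameter, so $|U|\le\epsilon n\le m/12$. Each vertex lies on at most $3$ of the $e$ paths (endpoints included), so at least $5m/4-m/4=m$ paths avoid $U$. The corresponding edges of $F$, at least $m$ edges on $m$ vertices, contain a cycle. So $G_0-U$ contains a cycle, which by (i) lies in one cluster, hence in a ball $B_{G_0}(x,D)$ around any vertex $x$ of that cluster. That cycle has an edge outside a BFS tree of the ball; both its endpoints have depth at most $D$, so it closes a cycle of length at most $2D+1$ in $G_0$. Thus $2D+1\ge gk\ge\frac{\log(\epsilon n)}{39\epsilon}$.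 $\square$

**Proof of Theorem 3(b).** We show that a fast algorithm would produce, with positive probability, a decomposition of $G_0$ contradicting (a).

*Step 1 (far vertices rarely share a label).* Fix an ID assignment and let $u,v$ satisfy $d_{G_0}(u,v)\ge2T+3$ (possibly infinite). Let $G'$ be obtained from $G_0$ by deleting all edges between $B_{G_0}(u,T+1)$ and its complement, with the same vertices and IDs. Endpoints of deleted edges are at distance $T+1$ or $T+2$ from $u$, hence at distance at least $T+1$ from both $u$ and $v$. So every vertex within distance $T$ of $u$ or of $v$ keeps all its incident edges (keep their port numbers). Couple the executions on $G_0$ and $G'$ with identical random bits. By induction on $r=0,\dots,T$, every vertex within distance $T-r$ of $u$ or of $v$ (in $G_0$) has the same state after $r$ rounds in both executions: its neighbors are the same, and they are within distance $T-(r-1)$, so they sent it the same messages. So $u$ and $v$ produce the same outputs in both. In $G'$ they lie in different components, so if they share a label, some cluster has infinite weak diameter. By hypothesis this has probability at most $n^{-2}$. The same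 therefore holds in $G_0$.

*Step 2 (union bound).* With probability at least $1-\left(\binom n2+1\right)n^{-2}>0$, the output on $G_0$ satisfies (i) and (iii), and no two vertices at distance at least $2T+3$ share a label. That output is an $(\epsilon,2T+2)$ decomposition with weak diameter. By (a), $2T+2\ge\frac{\log(\epsilon n)}{78\epsilon}-\frac12$, which is $T\ge\frac{\log(\epsilon n)}{156\epsilon}-\frac54$. $\square$

**Tightness.** Let $n^{-1+\eta}\le\epsilon\le1/26$ with a constant $\eta>0$. For large $n$ we have $\epsilon\ge8/n$, and $\log(\epsilon n)\ge\eta\log n$. So (a) gives $D\ge\frac{\eta\log n}{78\epsilon}-\frac12$ for the graph $G_0$. The algorithm of Corollary 2 with $c\ge2$ satisfies the hypothesis of (b), so its number of rounds is at least $\frac{\eta\log n}{156\epsilon}-\frac54$. For large $n$ the subtracted constants are absorbed, and both quantities are of order $\log n/\epsilon$.
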